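\title{Convex bodies whose hyperplane sections through a point are bodies of affine revolution}

\begin{abstract}
Let $K\subset\mathbb R^n$, $n\ge4$, be a convex body and $O$ an interior point of $K$. We prove that if every hyperplane section of $K$ through $O$ is affinely equivalent to a body of revolution, then so is $K$. A section that is not an ellipsoid has a unique direction of spherical slices. We show that these directions are all cut out by one hyperplane $\Pi$ through $O$, and then that the slices of $K$ parallel to $\Pi$ are homothetic ellipsoids with collinear centers. The same conclusion follows for sections of any fixed dimension $k$ with $3\le k\le n-1$ and, for centrally symmetric bodies, for projections.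
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} in a real affine space is a compact convex set with nonempty interior. A convex body in a Euclidean space is a \emph{body of revolution} if there is a line, the \emph{axis}, such that the body is invariant under every rotation that fixes the line pointwise. A convex body in an affine space is a \emph{body of affine revolution} if some affine isomorphism carries it onto a body of revolution; equivalently, if it is a body of revolution for some Euclidean structure on the space. An \emph{ellipsoid} is the image of a Euclidean ball under an affine isomorphism. A section $K\cap H$ of a convex body $K\subset\mathbb R^n$ by a hyperplane $H$ through an interior point is regarded as a convex body in the $(n-1)$-dimensional space $H$.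

It is known that every hyperplane section through an interior point of a body of affine revolution is again a body of affine revolution; Lemma~\ref{lem:section} below recalls the computation. The following question, posed in \cite{Zawalski}, asks whether this property characterizes such bodies.

\begin{quote}
Let $K\subset\mathbb R^n$, $n\ge4$, be a convex body containing the origin $O$ in its interior. If every hyperplane section of $K$ through $O$ is a body of affine revolution, is $K$ necessarily a body of affine revolution?
\end{quote}

The hypothesis gives each section its own axis and its own Euclidean structure. It does not relate the structures of different sections, it does not place $O$ on any of the axes, and it asks for no smoothness. There is nevertheless a reason to expect a positive answer. Two hyperplane sections share a section of dimension $n-2\ge2$, which inherits a symmetry from each of them, and a body other than an ellipsoid has room for only finitely many symmetries of this kind. So the structures on neighboring sections have little freedom to disagree. The restriction $n\ge4$ cannot be dropped. In a plane the only rotation that fixes a line pointwise is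 the identity, so for $n=3$ the hypothesis holds for every $K$; but a cube is not a body of affine revolution, because its plane sections are polygons, while a body of affine revolution in $\mathbb R^3$ has an ellipse among its sections.

We prove that the answer is yes. The object that can be followed from one section to another is the direction of the round slices, and we define it first.

\begin{definition}\label{def:slice}
Let $L$ be a convex body in an affine space $A$ of dimension $d\ge2$, and let $\delta$ be a hyperplane of the vector space of translations of $A$. We call $\delta$ a \emph{slice direction} of $L$ if there are affine coordinates $(t,z)\in\mathbb R\times\mathbb R^{d-1}$ on $A$ such that the levels $\{t=\tau\}$ are parallel to $\delta$ and $L$ is invariant under all maps $(t,z)\mapsto(t,gz)$ with $g\in O(d-1)$. Such coordinates are called \emph{adapted} to $\delta$.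
\end{definition}

Thus the slices of $L$ parallel to $\delta$ are balls of one Euclidean norm $|z|$, centered on the line $\{z=0\}$. For $d\ge3$, \emph{$L$ is a body of affine revolution if and only if it has a slice direction}. Indeed, a body of affine revolution is invariant under the maps $(t,z)\mapsto(t,gz)$, $g\in SO(d-1)$, in suitable affine coordinates, and for $d-1\ge2$ the groups $SO(d-1)$ and $O(d-1)$ have the same orbits in $\mathbb R^{d-1}$, namely the spheres about $0$. For $d=2$ a slice direction records an affine mirror symmetry $(t,z)\mapsto(t,-z)$; we need this case because $(n-2)$-dimensional sections are planar when $n=4$.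

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb R^n$, $n\ge4$, be a convex body with $O$ in its interior, all of whose hyperplane sections through $O$ are bodies of affine revolution. Then $K$ is a body of affine revolution.

Moreover, if some hyperplane section of $K$ through $O$ is not an ellipsoid, then there is a unique hyperplane $\Pi\ni O$ with the following property: for every hyperplane $H\ni O$ such that $K\cap H$ is not an ellipsoid, $H\ne\Pi$ and $H\cap\Pi$ is a slice direction of $K\cap H$. For this $\Pi$, the section $K\cap\Pi$ is an ellipsoid, and the nonempty slices of $K$ parallel to $\Pi$ are ellipsoids homothetic to $K\cap\Pi$, or points, with collinear centers.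
\end{theorem}

\begin{corollary}\label{cor:sections}
Let $K\subset\mathbb R^n$ be a convex body with $O$ in its interior, and let $3\le k\le n-1$. Then $K$ is a body of affine revolution if and only if all its $k$-dimensional sections through $O$ are bodies of affine revolution.
\end{corollary}

\begin{corollary}\label{cor:projections}
Let $K=-K\subset\mathbb R^n$ be a convex body, and let $3\le k\le n-1$. If all orthogonal projections of $K$ onto $k$-dimensional subspaces are bodies of affine revolution, then so is $K$.
\end{corollary}

Section~\ref{sec:sections} computes the sections of a body of revolution, and Section~\ref{sec:four} shows on a cylinder in $\mathbb R^4$ how $\Pi$ can be recovered from the sections alone. Section~\ref{sec:count} bounds the number of slice directions of a body. The hyperplane $\Pi$ is constructed locally in Section~\ref{sec:local} and globally in Section~\ref{sec:global}. Section~\ref{sec:slices} passes from the sections to $K$, and Section~\ref{sec:cor} proves the corollaries.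

\section{Sections of a body of revolution}\label{sec:sections}

From now on $O$ is the zero vector, and ``subspace'' and ``hyperplane'' mean linear ones, hence through $O$, unless the word ``affine'' is added.

Let $K\subset\mathbb R^n$ be a convex body with $O$ in its interior. Its \emph{radial function} $\rho_K(x)=\max\{s\ge0: sx\in K\}$ is positive and continuous on $\mathbb R^n\setminus\{0\}$, and a point $x\neq0$ lies in $K$, in the interior of $K$, or on $\partial K$ exactly when $\rho_K(x)\ge1$, $\rho_K(x)>1$, or $\rho_K(x)=1$. For a subspace $V$ the radial function of $K\cap V$ is the restriction of $\rho_K$. Hence $K\cap V$ is a convex body in $V$ with $O$ in its interior, and its boundary in $V$ is $\partial K\cap V$.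

Let $\delta$ be a slice direction of a $d$-dimensional body $L$, let $(t,z)$ be adapted coordinates, and let $[\alpha,\beta]$ be the range of $t$ on $L$. For $\tau\in[\alpha,\beta]$ the slice $\{z:(\tau,z)\in L\}$ is nonempty, compact, convex and $O(d-1)$-invariant, so it is a ball about $0$ of some radius $r(\tau)\ge0$ (a symmetric interval if $d=2$). With $\varphi=r^2$,
\begin{equation}\label{eq:profile}
L=\{(t,z):\ \alpha\le t\le\beta,\ |z|^2\le\varphi(t)\},\qquad \varphi>0 \text{ on } (\alpha,\beta).
\end{equation}
We call $\varphi$ the \emph{profile}. The function $r$ is concave, as one sees by taking convex combinations of the points $(\tau,r(\tau)e)$ for a fixed unit vector $e$. A nonnegative concave function that vanishes at an interior point vanishes identically, and this gives the positivity in \eqref{eq:profile}. Since $r$ is continuous on $(\alpha,\beta)$, the boundary of $L$ consists of the points of $L$ with $t\in\{\alpha,\beta\}$ and the points with $\alpha<t<\beta$ and $|z|^2=\varphi(t)$.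

Three remarks are used throughout. Adapted coordinates stay adapted when $t$ is replaced by $at+b$ with $a\ne0$. If $T$ is an affine isomorphism with linear part $M$, then $\delta$ is a slice direction of $L$ if and only if $M\delta$ is a slice direction of $T(L)$. Finally, every $\delta$ is a slice direction of a ball, hence of an ellipsoid.

\begin{lemma}\label{lem:section}
Let $L$ be a convex body in a vector space $E$ of dimension $d\ge3$ with $O$ in its interior. Let $\delta$ be a slice direction of $L$, and let $(t,z)$ be adapted coordinates with $t(O)=0$ and profile $\varphi$ on $[\alpha,\beta]$. Then $L\cap\delta$ is an ellipsoid. If $V\ne\delta$ is a hyperplane of $E$, there are affine coordinates $(t,w)\in\mathbb R\times\mathbb R^{d-2}$ on $V$ and a polynomial $\lambda$ of degree at most $1$ such that $|z|^2=|w|^2+\lambda(t)^2$ on $V$. Consequently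
\begin{equation}\label{eq:section}
L\cap V=\{(t,w):\ \alpha\le t\le\beta,\ |w|^2\le\varphi(t)-\lambda(t)^2\},
\end{equation}
the subspace $\delta\cap V$ is a slice direction of $L\cap V$, and $(t,w)$ are adapted to it.
\end{lemma}

\begin{proof}
Since $t(O)=0$, we have $\delta=\{t=0\}$, and $\alpha<0<\beta$ because $O$ is an interior point. So $L\cap\delta=\{|z|^2\le\varphi(0)\}$ with $\varphi(0)>0$ is an ellipsoid. Let $O=(0,o)$. A linear functional on $E$ has the form $a\cdot(z-o)-st$ with $a\in\mathbb R^{d-1}$, $s\in\mathbb R$, and its kernel differs from $\delta$ exactly when $a\ne0$. So $V=\{a\cdot(z-o)=st\}$ with $|a|=1$. Put $\lambda(t)=a\cdot o+st$. A point $(t,z)$ lies in $V$ if and only if $z=\lambda(t)a+w$ with $w\in a^\perp\cong\mathbb R^{d-2}$, and then $|z|^2=|w|^2+\lambda(t)^2$. Substituting in \eqref{eq:profile} gives \eqref{eq:section}. The right side of \eqref{eq:section} is invariant under $w\mapsto gw$, $g\in O(d-2)$, and the levels of $t$ on $V$ are parallel to $\delta\cap V$.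
\end{proof}

The function $\varphi-\lambda^2$ may be negative for some $t\in[\alpha,\beta]$; the corresponding slices of $L\cap V$ are empty.

The lemma says what to look for. The axis of $L\cap V$ is the line $t\mapsto(t,\lambda(t)a)$. It moves with $V$, and it is the axis of $L$ only when $\lambda\equiv0$. The slice directions $\delta\cap V$, in contrast, are all cut out by the single hyperplane $\delta$. So in Theorem~\ref{thm:main} we try to recover a hyperplane $\Pi$ from the slice directions of the sections. The following example shows the main obstacle, and we return to it several times.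

\begin{example}\label{ex:cylinder}
Let $K=\{(t,y)\in\mathbb R\times\mathbb R^{n-1}: |t|\le1,\ |y|\le1\}$ be a cylinder, $O=(0,0)$ and $\Pi=\{t=0\}$. A hyperplane $H\neq\Pi$ has the form $\{u\cdot y=st\}$ with $|u|=1$, and by \eqref{eq:section}
\[
K\cap H=\{(t,w):\ |t|\le1,\ |w|^2+s^2t^2\le1\}.
\]
If $|s|\ge1$, the condition $|t|\le1$ follows from the other one, and $K\cap H$ is an ellipsoid. If $|s|<1$, the boundary of $K\cap H$ contains the flat disk $\{t=1,\ |w|^2\le1-s^2\}$, so $K\cap H$ is not an ellipsoid. Thus the ellipsoidal sections can fill a set with nonempty interior in the space of hyperplanes. On that set every direction is a slice direction, and the sections carry no trace of $\Pi$.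
\end{example}

\section{The idea in dimension four}\label{sec:four}

Let $n=4$. Hyperplanes $H$ have dimension $3$, their slice directions have dimension $2$, and two hyperplanes meet in a plane $\Gamma$. We describe the mechanism here and prove its ingredients in the sections that follow.

The first ingredient is that a three-dimensional section $K\cap H$ that is not an ellipsoid has exactly one slice direction $\Delta_H$, which depends continuously on $H$. To compare $\Delta_H$ for different $H$, fix a plane $\Gamma$ such that $K\cap\Gamma$ is not an ellipse and let $H$ turn about $\Gamma$. By Lemma~\ref{lem:section}, each line $\Delta_H\cap\Gamma$ is a slice direction of the same planar body $K\cap\Gamma$. In the plane a slice direction need not be unique. For the cylinder of Example~\ref{ex:cylinder} and $\Gamma=\{y_1=y_2=0\}$, the section is the square $[-1,1]^2$ in the coordinates $(t,y_3)$, and each of its four mirrors gives a slice direction. But the number of slice directions is finite, the line $\Delta_H\cap\Gamma$ moves continuously, and the hyperplanes through $\Gamma$ form a circle. So the line does not move; call it $\delta_\Gamma$. In the example the hyperplanes through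 $\Gamma$ are $H=\{u\cdot y=0\}$ with $u_3=0$, the sections are three-dimensional cylinders with $\Delta_H=\{t=0,\ u\cdot y=0\}$, and of the four candidates they all select the $y_3$-axis.

Now take two hyperplanes $H_1,H_2$ whose intersection $\Gamma_0$ gives a section that is not an ellipse. The planes $\Delta_1=\Delta_{H_1}$ and $\Delta_2=\Delta_{H_2}$ meet in the line $\delta_0=\delta_{\Gamma_0}$, so they span a hyperplane $\Pi$. Take a third hyperplane $H$ that does not contain $\delta_0$, and suppose that the sections by $\Gamma_1=H\cap H_1$ and $\Gamma_2=H\cap H_2$ are not ellipses either. Then the plane $\Delta_H$ meets $\Delta_1$ in the line $\delta_1=\delta_{\Gamma_1}$ and $\Delta_2$ in the line $\delta_2=\delta_{\Gamma_2}$. These lines are distinct, since a common line would lie in $\Delta_1\cap\Delta_2=\delta_0$ and in $H$. Hence $\Delta_H=\delta_1+\delta_2\subset\Pi$, that is, $\Delta_H=H\cap\Pi$. In projective space the configuration is the tetrahedron of Figure~\ref{fig:tetra}. For the cylinder, take $H_1=\{y_1=0\}$, $H_2=\{y_2=0\}$, $H=\{y_3=0\}$. Then $\delta_0,\delta_1,\delta_2$ are the $y_3$-, $y_2$- and $y_1$-axes, the apex is the $t$-axis, and the base is $\{t=0\}$.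

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[gray] (-0.3,-0.6)--(5.4,-0.6)--(6.9,1.9)--(1.2,1.9)--cycle;
\node[gray] at (6.3,1.65) {$\Pi$};
\coordinate (A) at (0.8,0);
\coordinate (B) at (4.4,0);
\coordinate (C) at (5.3,1.3);
\coordinate (P) at (2.8,3.6);
\draw[very thick] (A)--node[below]{$\Delta_H$}(B);
\draw[very thick] (B)--node[right]{$\Delta_2$}(C);
\draw[very thick,dashed] (A)--node[pos=0.4,above]{$\Delta_1$}(C);
\draw (P)--node[pos=0.3,left]{$\Gamma_1$}(A);
\draw (P)--node[pos=0.33,left]{$\Gamma_2$}(B);
\draw (P)--node[pos=0.4,above right]{$\Gamma_0$}(C);
\fill (A) circle (1.8pt) node[below left]{$\delta_1$};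
\fill (B) circle (1.8pt) node[below right]{$\delta_2$};
\fill (C) circle (1.8pt) node[right]{$\delta_0$};
\fill (P) circle (1.8pt) node[above]{$H\cap H_1\cap H_2$};
\end{tikzpicture}
\caption{Three hyperplanes $H_1,H_2,H$ of $\mathbb R^4$, drawn in $\mathbb{RP}^3$ as the three side faces of a tetrahedron. Each side edge $\Gamma_i$ carries a distinguished point $\delta_i$, and the slice direction of each face passes through the distinguished points of its two side edges. Hence $\Delta_H$ lies in the plane $\Pi$ spanned by $\Delta_1$ and $\Delta_2$.}
\label{fig:tetra}
\end{figure}

This argument needs all three planar sections to be different from ellipses. Example~\ref{ex:cylinder} shows that this cannot be arranged by a small perturbation of an arbitrary triple. What is true is that the condition is open, so the argument works near a given $\Gamma_0$ and attaches to it a hyperplane that is locally constant in $\Gamma_0$. To see that one hyperplane serves everywhere, we need the family of non-elliptic sections to be connected, and this comes from a pointwise test for ellipsoids (Lemma~\ref{lem:bad}).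

\section{How many slice directions a body can have}\label{sec:count}

Two slice directions of the same body come with two unrelated Euclidean structures. To compare them we move the body to a position in which all of its affine symmetries are orthogonal.

For a convex body $L\subset\mathbb R^d$ let
\[
c_L=\frac1{\operatorname{vol}L}\int_Lx\,dx,\qquad \Sigma_L=\frac1{\operatorname{vol}L}\int_L(x-c_L)(x-c_L)^{\top}\,dx
\]
be the centroid and the covariance matrix of the uniform measure on $L$. The matrix $\Sigma_L$ is positive definite because $L$ has interior points. If $T(x)=Mx+b$ is an affine isomorphism, then $c_{T(L)}=T(c_L)$ and $\Sigma_{T(L)}=M\Sigma_LM^{\top}$. Put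
\[
N_L(x)=\Sigma_L^{-1/2}(x-c_L),\qquad \widehat L=N_L(L).
\]
Then $\widehat L$ has centroid $0$ and covariance $I$. An affine isomorphism $T(x)=Mx+b$ that preserves $\widehat L$ satisfies $b=0$ and $MM^{\top}=I$, so it lies in $O(d)$. Also, \emph{$L$ is an ellipsoid if and only if $\widehat L$ is a ball about $0$, and then the radius is $\sqrt{d+2}$}. Indeed, the unit ball $B$ has covariance $I/(d+2)$; if $L$ is an ellipsoid, then $\widehat L=M(B)$ for a linear isomorphism $M$, and $MM^{\top}/(d+2)=I$ says that $M/\sqrt{d+2}$ is orthogonal.

For a unit vector $u\in\mathbb R^d$ let $O_u=\{g\in O(d):gu=u\}$, and let $SO_u\subset O_u$ be the subgroup of determinant $1$. These are the groups $O(d-1)$ and $SO(d-1)$ acting on $u^\perp$.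

\begin{lemma}\label{lem:iso}
Let $L\subset\mathbb R^d$, $d\ge2$, be a convex body, $\delta$ a hyperplane, and $u$ a unit vector orthogonal to $\delta'=\Sigma_L^{-1/2}\delta$. Then $\delta$ is a slice direction of $L$ if and only if $\widehat L$ is invariant under $O_u$.
\end{lemma}

\begin{proof}
The linear part of $N_L$ is $\Sigma_L^{-1/2}$, so $\delta$ is a slice direction of $L$ if and only if $\delta'=u^\perp$ is a slice direction of $\widehat L$. If $\widehat L$ is invariant under $O_u$, orthonormal coordinates with first axis $u$ are adapted to $u^\perp$.

Conversely, let $(t,z)$ be coordinates adapted to $\delta'$ for $\widehat L$. The maps $T_g:(t,z)\mapsto(t,gz)$, $g\in O(d-1)$, are affine symmetries of $\widehat L$, so they belong to $O(d)$. The map $T_{-I}$ is an orthogonal involution. It fixes exactly the line $\ell=\{z=0\}$, which therefore passes through $0$, and it acts as $-1$ on $\delta'$. Eigenspaces of an orthogonal involution are orthogonal, so $\ell=\mathbb Ru$ and every $T_g$ lies in $O_u$. Translate $t$ so that the origin is $(0,0)$; then $z$ restricts to a linear isomorphism $\delta'\to\mathbb R^{d-1}$. The maps $T_g$ act transitively on $\{x\in\delta':|z(x)|=1\}$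 and preserve the Euclidean length $|x|$. So $|x|$ is constant on this set, and the norms $|x|$ and $|z(x)|$ on $\delta'$ are proportional. They have the same orthogonal group, and therefore $\{T_g\}=O_u$.
\end{proof}

\begin{lemma}\label{lem:count}
Let $L$ be a convex body of dimension $d\ge2$ that is not an ellipsoid. Then $L$ has only finitely many slice directions, and at most one if $d\ge3$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:iso}, the slice directions correspond to the pairs $\pm u$ of unit vectors such that $\widehat L$ is $O_u$-invariant. The body $\widehat L$ is not a ball about $0$.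

Let $d=2$. Then $O_u$ consists of the identity and the reflection in the line $\mathbb Ru$. Suppose that the closed group $S=\{g\in O(2):g\widehat L=\widehat L\}$ contains infinitely many reflections. Multiplying them by one fixed reflection of $S$ gives infinitely many rotations in $S$, and quotients of nearby rotations give rotations in $S$ through arbitrarily small nonzero angles. Their powers are dense in $SO(2)$, so $S\supset SO(2)$ and $\widehat L$ is a disk about $0$, a contradiction.

Let $d\ge3$, and suppose that $\widehat L$ is invariant under $O_u$ and $O_v$ with $v\ne\pm u$. Let $h(x)=\max_{y\in\widehat L}\langle x,y\rangle$ be the support function of $\widehat L$. It is continuous, it is invariant under the orthogonal symmetries of $\widehat L$, and if it is constant on the unit sphere $S^{d-1}$ then $\widehat L$ is a ball about $0$. Let $X$ be the connected component of $u$ in the closed set $Y=\{x\in S^{d-1}:h(x)=h(u)\}$; it is closed. It is invariant under $SO_u$ and $SO_v$: these groups are path connected, and a path from $I$ to $g$ moves a point $x\in X$ to $gx$ inside $Y$. Since $d-1\ge2$, the group $SO_u$ is transitive on each set $\{x\in S^{d-1}:\langle x,u\rangle=\gamma\}$,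 so $X$ is a union of such sets. The values of $\langle\cdot,u\rangle$ on $X$ form a closed interval containing $1$. Hence $X$ is a cap,
\[
X=\{x\in S^{d-1}:\langle x,u\rangle\ge\cos\omega\},\qquad 0\le\omega\le\pi .
\]
Suppose $\omega<\pi$, and let $g\in SO_v$. If $\omega=0$, then $X=\{u\}$ and $gu=u$. If $0<\omega<\pi$, then $g$ preserves the boundary of $X$ in $S^{d-1}$, whose affine hull is the affine hyperplane $\{\langle x,u\rangle=\cos\omega\}$; so $gu=\pm u$, and $gu=u$ because $SO_v$ is connected. But for $d-1\ge2$ the vectors fixed by $SO_v$ are the multiples of $v$, so $u=\pm v$, a contradiction. Hence $X=S^{d-1}$, the function $h$ is constant on the sphere, and $\widehat L$ is a ball about $0$, again a contradiction.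
\end{proof}

In the plane no bound independent of $L$ is possible: a regular $m$-gon has $m$ mirrors.

\section{The hyperplane attached to a non-ellipsoidal section}\label{sec:local}

In this section and the next, $K$ satisfies the hypotheses of Theorem~\ref{thm:main}. Let $\mathcal H$ be the set of hyperplanes $H$ such that $K\cap H$ is not an ellipsoid, and let $\mathcal G$ be the set of $(n-2)$-dimensional subspaces $\Gamma$ such that $K\cap\Gamma$ is not an ellipsoid. A section of a ball through an interior point is a ball, so a section of an ellipsoid through an interior point is an ellipsoid. Therefore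
\begin{equation}\label{eq:up}
\Gamma\in\mathcal G,\quad H\supset\Gamma\quad\Longrightarrow\quad H\in\mathcal H .
\end{equation}
Let $H\in\mathcal H$. Since $\dim H=n-1\ge3$, the hypothesis gives a slice direction of $K\cap H$, and Lemma~\ref{lem:count} shows that it is unique. We denote it by $\Delta_H$; it is an $(n-2)$-dimensional subspace of $H$. By Lemma~\ref{lem:section}, $K\cap\Delta_H$ is an ellipsoid, so $\Delta_H\notin\mathcal G$.

\subsection{Continuity}

The Grassmannian of $j$-dimensional subspaces of $\mathbb R^n$ is a compact metrizable space, in which $V_k\to V$ means that the orthogonal projections onto $V_k$ converge to the orthogonal projection onto $V$. If bases of $V_k$ converge to a basis of $V$, then $V_k\to V$. Intersection is continuous as long as the dimension does not jump: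
\begin{equation}\label{eq:cap}
\begin{gathered}
V_k\to V,\quad W_k\to W,\quad \dim(V_k\cap W_k)=\dim(V\cap W)\text{ for all }k\\
\Longrightarrow\quad V_k\cap W_k\to V\cap W .
\end{gathered}
\end{equation}
Indeed, every subsequential limit of $V_k\cap W_k$ is contained in $V\cap W$ and has the same dimension, so it equals $V\cap W$, and compactness gives convergence.

\begin{lemma}\label{lem:cont}
The sets $\mathcal H$ and $\mathcal G$ are open, and the map $H\mapsto\Delta_H$ is continuous on $\mathcal H$.
\end{lemma}

\begin{proof}
Let $V_k\to V$ be subspaces of dimension $d\ge2$. We transport the sections to a fixed $\mathbb R^d$. Let $A:\mathbb R^d\to V$ be a linear isomorphism and let $A_k$ be $A$ followed by the orthogonal projection onto $V_k$. Then $A_k\to A$, and $A_k$ is an isomorphism onto $V_k$ for large $k$. Put $L_k=A_k^{-1}(K\cap V_k)$ and $L=A^{-1}(K\cap V)$. Their radial functions are $\rho_K\circ A_k$ and $\rho_K\circ A$. The images $A_k(S^{d-1})$ stay in a compact subset of $\mathbb R^n\setminus\{0\}$, on which $\rho_K$ is uniformly continuous, so the radial functions converge uniformly on $S^{d-1}$. If two radial functions differ by at most $\varepsilon$ on the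 sphere, then each point of either body is within $\varepsilon$ of a point of the other on the same ray. So $L_k\to L$ in the Hausdorff metric, and the $L_k$ are uniformly bounded. At a point $x\neq0$ with $\rho_L(x)\ne1$ the indicator functions of $L_k$ converge to that of $L$, and the exceptional set $\partial L\cup\{0\}$ has measure zero. By dominated convergence the volumes, the centroids and the covariance matrices $\Sigma_k=\Sigma_{L_k}$ converge to those of $L$. The square root is continuous on positive definite matrices, so $N_{L_k}\to N_L$ and $\widehat{L_k}\to\widehat L$ in the Hausdorff metric.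

If all $K\cap V_k$ are ellipsoids, every $\widehat{L_k}$ is the ball of radius $\sqrt{d+2}$ about $0$; then so is $\widehat L$, and $K\cap V$ is an ellipsoid. With $d=n-1$ and $d=n-2$ this shows that the complements of $\mathcal H$ and $\mathcal G$ are closed.

Now let $V_k=H_k$ and $V=H$ belong to $\mathcal H$. By Lemma~\ref{lem:iso} there are unit vectors $u_k$ such that $\widehat{L_k}$ is $O_{u_k}$-invariant and $\Delta_{H_k}=A_k\Sigma_k^{1/2}u_k^\perp$. Pass to a subsequence along which $u_k\to u$. Let $R_k$ be the rotation in the plane of $u$ and $u_k$ that takes $u$ to $u_k$ through the angle between them ($R_k=I$ if $u_k=u$); then $R_k\to I$. For $g\in O_u$ the map $R_kgR_k^{-1}\in O_{u_k}$ preserves $\widehat{L_k}$, and in the limit $g$ preserves $\widehat L$. By Lemma~\ref{lem:iso}, $A\Sigma_L^{1/2}u^\perp$ is a slice direction of $K\cap H$, so it equals $\Delta_H$ by uniqueness. Along the subsequence, $\Delta_{H_k}=A_k\Sigma_k^{1/2}R_ku^\perp\to A\Sigma_L^{1/2}u^\perp=\Delta_H$. Every subsequence has such a further subsequence, so $\Delta_{H_k}\to\Delta_H$.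
\end{proof}

\subsection{Hyperplanes through a fixed $\Gamma$}

\begin{lemma}\label{lem:pencil}
For each $\Gamma\in\mathcal G$ there is an $(n-3)$-dimensional subspace $\delta_\Gamma\subset\Gamma$ such that $\Delta_H\cap\Gamma=\delta_\Gamma$ for all hyperplanes $H\supset\Gamma$. If $H\ne H'$ both contain $\Gamma$, then $\Delta_H\cap\Delta_{H'}=\delta_\Gamma$.
\end{lemma}

\begin{proof}
By \eqref{eq:up} every $H\supset\Gamma$ lies in $\mathcal H$, and $\Delta_H\ne\Gamma$ because $\Delta_H\notin\mathcal G$. Two distinct hyperplanes of $H$ meet in dimension $n-3$, so by Lemma~\ref{lem:cont} and \eqref{eq:cap} the map $H\mapsto\Delta_H\cap\Gamma$ is continuous on the pencil $\{H\supset\Gamma\}$. The pencil is the projective line of $\mathbb R^n/\Gamma$, a circle. By Lemma~\ref{lem:section}, applied to $K\cap H$ in $H$, each value is a slice direction of $K\cap\Gamma$. Since $\dim\Gamma=n-2\ge2$ and $K\cap\Gamma$ is not an ellipsoid, there are finitely many of these by Lemma~\ref{lem:count}. A continuous map from a connected space to a finite subset of a metric space is constant. For the last claim, $\Delta_H\cap\Delta_{H'}\subset H\cap H'=\Gamma$, so $\Delta_H\cap\Delta_{H'}=(\Delta_H\cap\Gamma)\cap(\Delta_{H'}\cap\Gamma)=\delta_\Gamma$.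
\end{proof}

For $n\ge5$ the body $K\cap\Gamma$ has dimension at least $3$ and its slice direction is unique, so the continuity argument in this proof is needed only for $n=4$.

\subsection{The hyperplane $\Pi_\Gamma$}

We want to show that all $\Delta_H$ with $H\supset\Gamma_0$ lie in one hyperplane. The tetrahedron of Section~\ref{sec:four} does not apply to three hyperplanes of the same pencil: the third one contains $\delta_{\Gamma_0}$, and the tetrahedron collapses. So we apply it to hyperplanes near the third one and pass to the limit. This proves the formula on a whole neighborhood, which is what local constancy needs.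

\begin{lemma}\label{lem:local}
For each $\Gamma\in\mathcal G$ there is a unique hyperplane $\Pi_\Gamma$ such that $\Delta_H=H\cap\Pi_\Gamma$ for all hyperplanes $H\supset\Gamma$. It equals $\Delta_H+\Delta_{H'}$ for any two distinct $H,H'\supset\Gamma$, and $\Gamma\not\subset\Pi_\Gamma$. The map $\Gamma\mapsto\Pi_\Gamma$ is locally constant on $\mathcal G$.
\end{lemma}

\begin{proof}
Fix $\Gamma_0\in\mathcal G$ and put $\delta_0=\delta_{\Gamma_0}$. For distinct $H,H'\supset\Gamma_0$, Lemma~\ref{lem:pencil} gives $\dim(\Delta_H+\Delta_{H'})=2(n-2)-(n-3)=n-1$. A hyperplane with the stated property contains this sum and hence equals it. This proves uniqueness, and the formula once existence is known.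

Fix distinct $H_1,H_2\supset\Gamma_0$, and put $\Delta_i=\Delta_{H_i}$ and $\Pi=\Delta_1+\Delta_2$. Then $\Gamma_0\not\subset\Pi$. Otherwise $\Pi$ would contain $\Gamma_0+\Delta_i$, which is $H_i$ because $\Gamma_0$ and $\Delta_i$ are distinct hyperplanes of $H_i$, and we would get $H_1=\Pi=H_2$. In particular no hyperplane through $\Gamma_0$ equals $\Pi$. For $i=1,2$ we have $\Delta_i\subset H_i\cap\Pi$, and both sides have dimension $n-2$, so $\Delta_i=H_i\cap\Pi$.

\emph{The tetrahedron.} Let $H\ne H_1,H_2$ be a hyperplane such that $\Gamma_i=H\cap H_i\in\mathcal G$ for $i=1,2$ and $\delta_0\not\subset H$. We claim that $\Delta_H=H\cap\Pi$. By Lemma~\ref{lem:pencil}, $\delta_i=\delta_{\Gamma_i}=\Delta_H\cap\Delta_i$ has dimension $n-3$. If $\delta_1=\delta_2$, this space lies in $\Delta_1\cap\Delta_2=\delta_0$ and has the same dimension, so $\delta_0=\delta_1\subset H$, contrary to assumption. So $\delta_1$ and $\delta_2$ are distinct hyperplanes of $\Delta_H$, and $\Delta_H=\delta_1+\delta_2\subset\Delta_1+\Delta_2=\Pi$. Since $\delta_0\subset\Pi$ and $\delta_0\not\subset H$, we have $H\ne\Pi$, so $\dim(H\cap\Pi)=n-2$ and $\Delta_H=H\cap\Pi$.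

\emph{A neighborhood on which the formula holds.} Let $H_3\supset\Gamma_0$ be different from $H_1$ and $H_2$; it is also different from $\Pi$. As $H\to H_3$, we have $H\cap H_i\to H_3\cap H_i=\Gamma_0$ by \eqref{eq:cap}, and $\mathcal G$ is open. So $H_3$ has an open neighborhood $W$ that contains none of $\Pi,H_1,H_2$ and satisfies $H\cap H_1,H\cap H_2\in\mathcal G$ for all $H\in W$. By \eqref{eq:up}, $W\subset\mathcal H$. The claim gives $\Delta_H=H\cap\Pi$ for all $H\in W$ with $\delta_0\not\subset H$. These $H$ are dense in $W$: since $\dim\delta_0=n-3\ge1$, the hyperplanes containing $\delta_0$ form a proper projective subspace of the projective space of all hyperplanes. Both $H\mapsto\Delta_H$ and $H\mapsto H\cap\Pi$ are continuous on $W$, by Lemma~\ref{lem:cont} and \eqref{eq:cap}. Hence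
\begin{equation}\label{eq:W}
\Delta_H=H\cap\Pi\qquad\text{for all }H\in W,
\end{equation}
and in particular for $H=H_3$. So $\Pi_{\Gamma_0}=\Pi$ has the required property.

\emph{Local constancy.} Keep $H_3$ and $W$. The set $W$ meets the pencil of $\Gamma_0$ in a nonempty open subset of a circle, so it contains another hyperplane $H_3'\supset\Gamma_0$. Write $H_3=\Gamma_0\oplus\mathbb Rv$ and $H_3'=\Gamma_0\oplus\mathbb Rv'$; then $\Gamma_0\oplus\mathbb Rv\oplus\mathbb Rv'=\mathbb R^n$. For $\Gamma\in\mathcal G$ close to $\Gamma_0$ we still have $\Gamma\oplus\mathbb Rv\oplus\mathbb Rv'=\mathbb R^n$, so $H=\Gamma\oplus\mathbb Rv$ and $H'=\Gamma\oplus\mathbb Rv'$ are distinct hyperplanes, and they lie in $W$. By the formula and \eqref{eq:W}, $\Pi_\Gamma=\Delta_H+\Delta_{H'}\subset\Pi$, so $\Pi_\Gamma=\Pi$.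
\end{proof}

\section{One hyperplane for all sections}\label{sec:global}

A locally constant map is constant on connected sets, so we need to understand the shape of $\mathcal G$. Inside a fixed hyperplane $H$ this is possible because of \eqref{eq:section}. If one section $K\cap\Gamma$ with $\Gamma\subset H$, transverse to the slices, is an ellipsoid, then $\varphi-\lambda^2$ is a quadratic polynomial near $0$, and so the profile $\varphi$ itself equals a polynomial $p$ near $0$. This $p$ does not depend on $\Gamma$. So the boundaries of all such ellipsoidal sections lie on one quadric $\{|z|^2=p(t)\}$, and whether $K\cap\Gamma$ is an ellipsoid should be decided by whether $\Gamma$ meets the part of $\partial K$ off this quadric.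

Let $H$ be a hyperplane and $\delta$ a slice direction of $K\cap H$. Fix adapted coordinates $(t,z)\in\mathbb R\times\mathbb R^{n-2}$ on $H$ with $t(O)=0$, and let $\varphi$ be the profile on $[\alpha,\beta]$; then $\alpha<0<\beta$. Consider the condition
\begin{itemize}
\item[(Q)] $\varphi$ coincides near $0$ with a polynomial $p$ of degree at most $2$.
\end{itemize}
Such a $p$ is unique. A point $x=(t,z)\in\partial K\cap H$ is \emph{bad} if $t\ne0$ and either (Q) fails or $|z|^2\ne p(t)$. Points with $t=0$ are excluded because $K\cap\delta$ is always an ellipsoid. When (Q) holds they lie on the quadric anyway, since a boundary point with $t=0$ has $|z|^2=\varphi(0)=p(0)$.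

For the cylinder of Example~\ref{ex:cylinder} and $|s|<1$, the profile of $K\cap H$ is $1-s^2t^2$ on $[-1,1]$, condition (Q) holds, and the bad points are the points of the two end disks with $|w|^2<1-s^2$. For the double cone $K=\{|y|\le1-|t|\}$ and the same $H$, with any $s$, the profile near $0$ is $(1-|t|)^2-s^2t^2$, which is not differentiable at $0$; so (Q) fails and all boundary points with $t\ne0$ are bad.

\begin{lemma}\label{lem:bad}
Let $V$ be either $H$ or an $(n-2)$-dimensional subspace of $H$. Then $K\cap V$ is an ellipsoid if and only if $V$ contains no bad point.
\end{lemma}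

\begin{proof}
If $V=\delta$, then $K\cap V$ is an ellipsoid and $V$ contains no bad point. Let $V\ne\delta$. There are affine coordinates $(t,w)\in\mathbb R\times\mathbb R^m$ on $V$, with $m=\dim V-1\ge1$, and a polynomial $\lambda$ of degree at most $1$ such that $|z|^2=|w|^2+\lambda(t)^2$ on $V$ and
\[
K\cap V=\{(t,w):\ \alpha\le t\le\beta,\ |w|^2\le\psi(t)\},\qquad\psi=\varphi-\lambda^2 .
\]
For $\dim V=n-2$ this is Lemma~\ref{lem:section}, and for $V=H$ we take $w=z$ and $\lambda=0$. Let $[\alpha',\beta']\subset[\alpha,\beta]$ be the range of $t$ on $K\cap V$. Since $O$ is an interior point of $K\cap V$ and $t$ is not identically zero on $V$, we have $\alpha'<0<\beta'$. The coordinates $(t,w)$ are adapted for $K\cap V$, with profile $\psi$ on $[\alpha',\beta']$. By Section~\ref{sec:sections}, $\psi>0$ on $(\alpha',\beta')$, and the points of $\partial K\cap V$ at a level $\tau\in(\alpha',\beta')$ are those with $|w|^2=\psi(\tau)$. So if a function $q$ satisfies $|w|^2=q(t)$ on $\partial K\cap V$, then $\psi=q$ on $(\alpha',\beta')$.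

Suppose that $K\cap V$ is an ellipsoid. Then $K\cap V=\{F\le0\}$ and $\partial K\cap V=\{F=0\}$, where $F(x)=\Phi(x-c)-1$, the point $c$ is the center, and $\Phi$ is a positive definite quadratic form. The ellipsoid determines $c$ and $\Phi$, so $F$ is invariant under the symmetries $w\mapsto gw$, $g\in O(m)$. Invariance under $w\mapsto-w$ removes the terms $w_j$ and $tw_j$, and the part of $F$ that is quadratic in $w$ is an $O(m)$-invariant positive definite form, hence $\kappa|w|^2$ with $\kappa>0$. So $F=\kappa\,(|w|^2-q(t))$ with $\deg q\le2$, and $|w|^2=q(t)$ on $\partial K\cap V$. It follows that $\varphi=q+\lambda^2$ on $(\alpha',\beta')\ni0$, so (Q) holds with $p=q+\lambda^2$. Every point of $\partial K\cap V$ satisfies $|z|^2=|w|^2+\lambda(t)^2=p(t)$, and none is bad.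

Suppose that $V$ contains no bad point. The points of $K\cap V$ with $t=\alpha'\neq0$ are boundary points. They are not bad, so (Q) holds. All points of $\partial K\cap V$ then satisfy $|z|^2=p(t)$, that is, $|w|^2=q(t)$ with $q=p-\lambda^2$ of degree at most $2$, and so $\psi=q$ on $(\alpha',\beta')$. It remains to exclude flat ends. The slice $t=\alpha'$ is a ball about $w=0$, all of whose points satisfy $|w|^2=q(\alpha')$. The point $w=0$ gives $q(\alpha')=0$, and then the slice is the single point $w=0$. The same argument at $\beta'$ gives $q(\beta')=0$ and a one-point slice. Since $q>0$ on $(\alpha',\beta')$, we get $q(t)=-\kappa(t-\alpha')(t-\beta')$ with $\kappa>0$, and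
\[
K\cap V=\{(t,w):\ |w|^2+\kappa(t-\alpha')(t-\beta')\le0\},
\]
which is an ellipsoid.
\end{proof}

For each $H\in\mathcal H$ we now fix coordinates adapted to $\Delta_H$ with $t(O)=0$, and we speak of the bad points of $H$.

\begin{lemma}\label{lem:global}
Every $H\in\mathcal H$ contains some $\Gamma\in\mathcal G$, and $\Pi_\Gamma$ is the same hyperplane for all $\Gamma\in\mathcal G$.
\end{lemma}

\begin{proof}
For $H\in\mathcal H$ let $\mathcal G(H)=\{\Gamma\in\mathcal G:\Gamma\subset H\}$, and for $x\in H\setminus\{O\}$ let $S_x$ be the set of $(n-2)$-dimensional subspaces of $H$ containing $x$. By Lemma~\ref{lem:bad}, $H$ has a bad point and $\mathcal G(H)$ is the union of the sets $S_x$ over the bad points $x$ of $H$. Each $S_x$ is the space of hyperplanes of $H/\mathbb Rx$, a copy of $\mathbb{RP}^{n-3}$, so it is nonempty and connected. Any two sets $S_x,S_y$ intersect, because $x$ and $y$ span a space of dimension at most $2\le n-2$. Hence $\mathcal G(H)$ is nonempty and connected, and the locally constant map $\Gamma\mapsto\Pi_\Gamma$ has a single value $\Pi(H)$ on it.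

Let $H_1,H_2\in\mathcal H$. We link them through one intermediate hyperplane. Choose a bad point $x$ of $H_1$ and some $\Gamma_2\in\mathcal G(H_2)$, and let $H'$ be a hyperplane containing $\Gamma_2+\mathbb Rx$. Then $H'\in\mathcal H$ by \eqref{eq:up}, and $\Gamma_2\in\mathcal G(H')\cap\mathcal G(H_2)$ gives $\Pi(H')=\Pi(H_2)$. If $H'=H_1$, we are done. Otherwise $H_1\cap H'$ is an $(n-2)$-dimensional subspace of $H_1$ containing the bad point $x$, so it lies in $\mathcal G$ by Lemma~\ref{lem:bad}. It belongs to $\mathcal G(H_1)\cap\mathcal G(H')$, and $\Pi(H_1)=\Pi(H')=\Pi(H_2)$. Finally, every $\Gamma\in\mathcal G$ lies in $\mathcal G(H)$ for any hyperplane $H\supset\Gamma$.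
\end{proof}

\begin{proposition}\label{prop:Pi}
There is a hyperplane $\Pi$ such that $K\cap\Pi$ is an ellipsoid and, for every hyperplane $H\ne\Pi$, the subspace $H\cap\Pi$ is a slice direction of $K\cap H$. If $\mathcal H\ne\emptyset$, there is exactly one hyperplane $\Pi$ with $\Delta_H=H\cap\Pi$ for all $H\in\mathcal H$, and it has these two properties.
\end{proposition}

\begin{proof}
If $\mathcal H=\emptyset$, all sections are ellipsoids and every hyperplane $\Pi$ has the two properties. Let $\mathcal H\ne\emptyset$. Then $\mathcal G\neq\emptyset$ by Lemma~\ref{lem:global}; let $\Pi$ be the common value of $\Pi_\Gamma$. Each $H\in\mathcal H$ contains some $\Gamma\in\mathcal G$, so $\Delta_H=H\cap\Pi$ by Lemma~\ref{lem:local}. If $\Pi$ were in $\mathcal H$, this would read $\Delta_\Pi=\Pi$, which is impossible by dimension; so $K\cap\Pi$ is an ellipsoid. For $H\in\mathcal H$ the subspace $H\cap\Pi=\Delta_H$ is a slice direction of $K\cap H$. For $H\notin\mathcal H$, $H\neq\Pi$, it is one because $K\cap H$ is an ellipsoid. For uniqueness, fix $\Gamma\in\mathcal G$. All hyperplanes through $\Gamma$ lie in $\mathcal H$, so a hyperplane $\Pi'$ with $\Delta_H=H\cap\Pi'$ for all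 $H\in\mathcal H$ equals $\Pi_\Gamma$ by the uniqueness in Lemma~\ref{lem:local}.
\end{proof}

\section{The slices parallel to $\Pi$}\label{sec:slices}

The slice directions now agree, but each section still has its own Euclidean structure and its own axis. The ellipsoid $K\cap\Pi$ supplies a common Euclidean structure: every section $K\cap H$ has one slice inside $K\cap\Pi$, and that slice fixes the shape of all the others.

\begin{proposition}\label{prop:slices}
Let $K\subset\mathbb R^n$, $n\ge4$, be a convex body with $O$ in its interior. Let $\Pi$ be a hyperplane such that $K\cap\Pi$ is an ellipsoid and $H\cap\Pi$ is a slice direction of $K\cap H$ for every hyperplane $H\ne\Pi$. Then $\Pi$ is a slice direction of $K$.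
\end{proposition}

\begin{proof}
Choose affine coordinates $(t,y)\in\mathbb R\times\mathbb R^{n-1}$ on $\mathbb R^n$ with $\Pi=\{t=0\}$ and $K\cap\Pi=\{t=0,\ |y|\le1\}$, and let $O=(0,o)$. Let $[\alpha,\beta]$ be the range of $t$ on $K$, so $\alpha<0<\beta$. For a set $X\subset\mathbb R^n$ write $X^\tau=\{y:(\tau,y)\in X\}$. A hyperplane $H\ne\Pi$ has the form
\[
H=\{u\cdot(y-o)=st\},\qquad |u|=1,\quad s\in\mathbb R,
\]
and each $H^\tau$ is an affine hyperplane of $\mathbb R^{n-1}$ with normal $u$. In this proof ``ball'' refers to the norm $|y|$, and radius $0$ is allowed.

\emph{Step 1. Let $H\ne\Pi$. Each nonempty set $K^\tau\cap H^\tau$ is a ball of $H^\tau$, and its center $c_H(\tau)$ is an affine function of $\tau$ on the range of $t$ on $K\cap H$.}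

Take coordinates on $H$ adapted to $H\cap\Pi$. The first coordinate and $t|_H$ are nonconstant affine functions with the same levels, so we may take the coordinates to be $(t,z)$. The nonempty slices of $K\cap H$ are then $\{t=\tau,\ |z|^2\le\varphi(\tau)\}$. All levels of $t$ in $H$ have the translation space $H\cap\Pi$, and the linear parts of $y$ and $z$ define two Euclidean norms on it. The slice at $\tau=0$ is a ball of positive radius for the $z$-norm. As a section of $\{|y|\le1\}$ it is also a ball for the $y$-norm. A compact set has at most one center of symmetry, so the two balls have the same center, and after translation to the origin they show that the two norms have homothetic unit balls. Thus the norms are proportional, and the slice at any level $\tau$ is a ball for the $y$-norm centered at the point with $t=\tau$, $z=0$. The $y$-coordinate of this point is an affine function of $\tau$.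

\emph{Step 2. Each $K^\tau$, $\tau\in[\alpha,\beta]$, is a ball.}

For $\tau=0$ this is the choice of coordinates. Let $\tau\ne0$. For an affine hyperplane $A\subset\mathbb R^{n-1}$, the affine span of $O$ and $\{\tau\}\times A$ is a hyperplane $H\ne\Pi$ with $H^\tau=A$. By Step~1, every nonempty section $K^\tau\cap A$ is a ball of $A$. Suppose that $K^\tau$ is not a point. Let $a,b\in K^\tau$ be at maximal distance, and let $B$ be the ball of $\mathbb R^{n-1}$ with center $(a+b)/2$ and radius $|a-b|/2$. Let $A\ni a,b$, and let $K^\tau\cap A$ have center $c$ and radius $\rho$. Then
\[
2\rho\le|a-b|\le|a-c|+|c-b|\le2\rho ,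
\]
the first inequality by maximality. Equality forces $c=(a+b)/2$ and $\rho=|a-b|/2$, so $K^\tau\cap A=B\cap A$. Any third point of $\mathbb R^{n-1}$ lies with $a$ and $b$ in an affine subspace of dimension at most $2\le n-2$, so these $A$ cover $\mathbb R^{n-1}$, and $K^\tau=B$. (In a plane this step fails: every chord of every convex body is a ball of its line.)

\emph{Step 3. Let $m(\tau)$ and $r(\tau)$ be the center and radius of $K^\tau$. Then $m$ is affine on $[\alpha,\beta]$.}

A nonempty section of a ball by an affine hyperplane is centered at the orthogonal projection of the center of the ball. So $c_H(\tau)-m(\tau)\in\mathbb Ru$ and $w\cdot m(\tau)=w\cdot c_H(\tau)$ for $w\in u^\perp$, whenever $K^\tau\cap H^\tau\ne\emptyset$. A single $H$ therefore misses the component of $m$ along $u$, and it sees only the levels that $K\cap H$ reaches. We need two hyperplanes with independent normals, each reaching all levels. Pick $y_\alpha\in K^\alpha$ and $y_\beta\in K^\beta$. The two homogeneous linear equations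
\[
u\cdot(y_\alpha-o)=s\alpha,\qquad u\cdot(y_\beta-o)=s\beta
\]
for $(u,s)\in\mathbb R^{n-1}\times\mathbb R$ have a solution space of dimension at least $n-2\ge2$. In it $u=0$ forces $s=0$, because $\alpha\neq0$, so the projection $(u,s)\mapsto u$ is injective on it. Hence there are solutions $(u_1,s_1),(u_2,s_2)$ with $u_1,u_2$ linearly independent, and after scaling $|u_1|=|u_2|=1$. The corresponding hyperplanes $H_1,H_2\ne\Pi$ contain the points $(\alpha,y_\alpha)$ and $(\beta,y_\beta)$ of $K$, and by convexity $K\cap H_i$ contains the segment between them. So $t$ has range $[\alpha,\beta]$ on $K\cap H_i$. By Step~1, $w\cdot m$ is affine on $[\alpha,\beta]$ for all $w\in u_1^\perp\cup u_2^\perp$. These are two distinct hyperplanes of $\mathbb R^{n-1}$, so they span it, and $m(\tau)=m_0+\tau v$ for some $m_0,v\in\mathbb R^{n-1}$.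

In the affine coordinates $(t,\,z)=(t,\ y-m_0-tv)$ we have $K=\{\alpha\le t\le\beta,\ |z|\le r(t)\}$. These coordinates are adapted to $\Pi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\Pi$ from Proposition~\ref{prop:Pi}. By Proposition~\ref{prop:slices}, $\Pi$ is a slice direction of $K$, so $K$ is a body of affine revolution.

Suppose $\mathcal H\ne\emptyset$. For $H\in\mathcal H$, the only slice direction of $K\cap H$ is $\Delta_H$, and $\dim(H\cap\Pi')=n-2$ exactly when $H\neq\Pi'$. So a hyperplane $\Pi'$ has the property stated in the theorem if and only if $\Delta_H=H\cap\Pi'$ for all $H\in\mathcal H$. By Proposition~\ref{prop:Pi} there is exactly one such hyperplane $\Pi$, the section $K\cap\Pi$ is an ellipsoid, and Proposition~\ref{prop:slices} applies to it. In coordinates adapted to $\Pi$, formula \eqref{eq:profile} shows that the nonempty slices of $K$ parallel to $\Pi$ are balls of one norm, or points, centered on the line $\{z=0\}$. One of them is $K\cap\Pi$, and those of positive radius are homothetic to it.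
\end{proof}

\begin{remark}
If $\mathcal H=\emptyset$, every hyperplane $\Pi$ satisfies the hypotheses of Proposition~\ref{prop:slices}. Then every hyperplane is a slice direction of $K$, and $K$ is an ellipsoid by Lemma~\ref{lem:count}. So the case excluded in the second part of Theorem~\ref{thm:main} is exactly the case of an ellipsoid, where no hyperplane is distinguished.
\end{remark}

\section{Sections of lower dimension and projections}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:sections}]
Let $k\le j\le n-1$, and suppose that all $j$-dimensional sections of $K$ through $O$ are bodies of affine revolution. Let $V$ be a subspace of dimension $j+1\ge4$. Then $K\cap V$ is a convex body in $V$ with $O$ in its interior, and its hyperplane sections through $O$ are $j$-dimensional sections of $K$. By Theorem~\ref{thm:main}, $K\cap V$ is a body of affine revolution. Induction from $j=k$ to $j=n-1$ ends with $V=\mathbb R^n$.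

Conversely, let $K$ be a body of affine revolution and $V$ a $k$-dimensional subspace. Choose subspaces $V=V_k\subset V_{k+1}\subset\dots\subset V_n=\mathbb R^n$ with $\dim V_j=j$. If $K\cap V_{j+1}$ has a slice direction $\delta$, then by Lemma~\ref{lem:section} the section $K\cap V_j$ has the slice direction $\delta\cap V_j$ when $V_j\ne\delta$ and is an ellipsoid when $V_j=\delta$. In both cases it has a slice direction. Descending from $j=n-1$ to $j=k\ge3$, we find that $K\cap V$ is a body of affine revolution.
\end{proof}

Projections are reduced to sections by polarity. For a convex body $L$ in a Euclidean vector space $E$ with $0$ in its interior, the \emph{polar} is $L^\circ=\{y\in E:\langle x,y\rangle\le1\text{ for all }x\in L\}$. It is again a convex body with $0$ in its interior, $L^{\circ\circ}=L$, and $(ML)^\circ=(M^{\top})^{-1}L^\circ$ for a linear isomorphism $M$. Polarity respects linear maps only, so the rotations of a body pass to its polar when the axis goes through $0$. Central symmetry is used only to guarantee this.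

\begin{lemma}\label{lem:polar}
Let $L=-L$ be a body of affine revolution in a Euclidean vector space $E$ of dimension $d\ge3$. Then $L^\circ=-L^\circ$ is a body of affine revolution.
\end{lemma}

\begin{proof}
Taking $M=-I$ gives $L^\circ=-L^\circ$. Let $(t,z)$ be adapted coordinates for $L$. The centroid of $L$ is $0$, and it is fixed by the affine symmetry $(t,z)\mapsto(t,-z)$, so $z(0)=0$. After translating $t$, the coordinates are a linear isomorphism $T:E\to\mathbb R\times\mathbb R^{d-1}$. The body $L_0=T(L)$ is invariant under the maps $(t,z)\mapsto(t,gz)$, $g\in O(d-1)$. These are orthogonal for the standard inner product, so each equals its own inverse transpose, and $L_0^\circ$ is invariant under them as well. Hence $L_0^\circ$ is a body of revolution, and $L^\circ=(T^{-1}L_0)^\circ=T^{\top}L_0^\circ$ is its linear image.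
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:projections}]
Since $K=-K$ is convex and has interior points, $0$ is one of them. Let $V$ be a $k$-dimensional subspace and $P_V$ the orthogonal projection onto $V$. For $y\in V$ and $x\in K$ we have $\langle P_Vx,y\rangle=\langle x,y\rangle$, so the polar of $P_VK$ in $V$ is $K^\circ\cap V$. The body $P_VK$ is symmetric about $0$ and is a body of affine revolution by hypothesis, so $K^\circ\cap V$ is one by Lemma~\ref{lem:polar}. By Corollary~\ref{cor:sections}, $K^\circ$ is a body of affine revolution. It is symmetric about $0$, so Lemma~\ref{lem:polar} applies once more, and $K=K^{\circ\circ}$ is a body of affine revolution.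
\end{proof}

\begin{thebibliography}{9}

\bibitem{Zawalski}
Bart{\l}omiej Zawalski, \emph{On star-convex bodies with rotationally invariant sections}, arXiv:2304.07074 (2023).

\end{thebibliography}
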